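\title{Every shift admits a characteristic measure}

\begin{abstract}
A Borel probability measure on a shift $\Sigma\subset A^{\mathbb{Z}}$ over a finite alphabet is characteristic if it is invariant under every automorphism of the shift. We prove that every shift has a characteristic measure, and that it can be chosen of maximal entropy. The main step is a stiffness theorem: a shift-invariant measure that is stationary for a random walk on the automorphism group is invariant under every element of the support of the walk, provided that the radii of the inverse steps have finite mean. The proof counts information. If stationarity did not imply invariance, each of $n$ steps of the walk would leave a fixed amount of information in a window of length $O(n)$, while the entropy that such a window has to spare is $o(n)$. We also obtain invariant equilibrium states, a description of characteristic measures as stationary measures, and a criterion for $\mathbb{Z}^d$-shifts.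
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a non-empty finite alphabet, give $A^{\mathbb{Z}}$ the product topology, and let $\sigma$ be the translation $(\sigma x)_i=x_{i+1}$. A \emph{shift} $(\mathbb{Z},\Sigma)$ is a non-empty closed set $\Sigma\subset A^{\mathbb{Z}}$ with $\sigma\Sigma=\Sigma$. An \emph{automorphism} of the shift is a homeomorphism of $\Sigma$ that commutes with $\sigma$, and $\operatorname{Aut}(\mathbb{Z},\Sigma)$ is the group of automorphisms. A Borel probability measure $\nu$ on $\Sigma$ is \emph{characteristic} if $\varphi_*\nu=\nu$ for every $\varphi\in\operatorname{Aut}(\mathbb{Z},\Sigma)$. The following question is posed in \cite{FT}.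

\medskip
\noindent\textbf{Question.} Does every shift $(\mathbb{Z},\Sigma)$ admit a characteristic measure?
\medskip

A characteristic measure is one that respects all symmetries of the dynamical system $(\Sigma,\sigma)$. Since $\sigma$ is itself an automorphism, such a measure lies in the compact convex set $\mathcal{M}(\Sigma)$ of $\sigma$-invariant Borel probability measures, and the question asks for a common fixed point of the maps $\varphi_*$ on $\mathcal{M}(\Sigma)$. In several cases a fixed point is known to exist. If $\Sigma$ has a point fixed by $\sigma^p$, then the set of all such points is finite and every automorphism permutes it, so the uniform measure on it is characteristic. If $\Sigma$ is uniquely ergodic, that is, $\mathcal{M}(\Sigma)$ is a single point, there is nothing to prove. Automorphisms preserve the entropy $h(\nu)$ of an invariant measure (Section~\ref{sec:entropy}), so a unique measure of maximal entropy is characteristic. If the automorphism group is amenable, then each of its continuous affine actions on a non-empty compact convex set has a fixed point, in particular the action on $\mathcal{M}(\Sigma)$.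 Finally, let $N_\Sigma(F)$ be the number of distinct restrictions of points of $\Sigma$ to a finite set $F$, and let
\[
h(\Sigma)=\inf_{\ell\ge1}\frac1\ell\log N_\Sigma(\{1,\dots,\ell\})
\]
be the entropy of the shift. It is known that every shift with $h(\Sigma)=0$ admits a characteristic measure.

Each of these cases rests on a special assumption, and the next example shows that compactness alone cannot give a positive answer: the same question for general homeomorphisms of compact spaces has a negative answer, even at zero entropy.

\begin{example}\label{ex:cantor}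
Let $\mathbb{Z}$ act trivially on the Cantor set $C=\{0,1\}^{\mathbb{N}}$. This system has zero entropy, and its automorphism group is $\operatorname{Homeo}(C)$. A non-empty clopen subset of $C$ is a finite disjoint union of cylinders, hence homeomorphic to $C$. So for any two proper non-empty clopen sets $U,V$ some homeomorphism of $C$ maps $U$ onto $V$ and $C\setminus U$ onto $C\setminus V$. An invariant probability measure would give all such sets the same mass $t$. Taking complements gives $t=1/2$, and splitting one such set into two gives $t=2t$. Hence $\operatorname{Homeo}(C)$ has no invariant probability measure.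
\end{example}

One might therefore expect a counterexample among shifts to which none of the cases above applies. There is none. The results hold for a slightly larger group, which allows time reversal: let $\operatorname{Aut}^{\pm}(\Sigma)$ be the group of homeomorphisms $\varphi$ of $\Sigma$ with $\varphi\sigma\varphi^{-1}\in\{\sigma,\sigma^{-1}\}$. It contains $\operatorname{Aut}(\mathbb{Z},\Sigma)$. A \emph{measure of maximal entropy} is a measure $\nu\in\mathcal{M}(\Sigma)$ with $h(\nu)=h(\Sigma)$.

\begin{theorem}\label{thm:main}
Every shift $(\mathbb{Z},\Sigma)$ admits a characteristic measure. Moreover, some measure of maximal entropy on $\Sigma$ is invariant under $\operatorname{Aut}^{\pm}(\Sigma)$, and in particular is characteristic.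
\end{theorem}

This is a special case of a fixed point property: on $\mathcal{M}(\Sigma)$, with the weak* topology, every group of automorphisms acts as an amenable group would.

\begin{theorem}\label{thm:fixed}
Let $(\mathbb{Z},\Sigma)$ be a shift, let $G\le\operatorname{Aut}^{\pm}(\Sigma)$, and let $K\subset\mathcal{M}(\Sigma)$ be non-empty, closed, convex and $G$-invariant. Then $K$ contains a $G$-invariant measure.
\end{theorem}

The property of shifts that the proof uses, and that fails in Example~\ref{ex:cantor}, is that automorphisms move information at bounded speed. The \emph{radius} $r(\varphi)$ of $\varphi\in\operatorname{Aut}^{\pm}(\Sigma)$ is the least $r\ge0$ such that $\varphi(x)_0$ is determined by $(x_{-r},\dots,x_r)$. It is finite, and $\operatorname{Aut}^{\pm}(\Sigma)$ is countable (Lemma~\ref{lem:radius}). For a probability measure $\mu$ on a countable group acting on a space, a measure $\lambda$ on the space is \emph{$\mu$-stationary} if $\lambda=\sum_g\mu(g)\,g_*\lambda$: if $g\sim\mu$ and $y\sim\lambda$ are independent, then $gy\sim\lambda$. We write $\operatorname{supp}\mu=\{g:\mu(g)>0\}$.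

\begin{theorem}[Stiffness]\label{thm:stiff}
Let $(\mathbb{Z},\Sigma)$ be a shift and let $\mu$ be a probability measure on $\operatorname{Aut}^{\pm}(\Sigma)$ with $\rho:=\sum_g\mu(g)\,r(g^{-1})<\infty$. If $\lambda\in\mathcal{M}(\Sigma)$ is $\mu$-stationary, then $g_*\lambda=\lambda$ for every $g\in\operatorname{supp}\mu$.
\end{theorem}

The moment condition holds whenever $\mu$ is finitely supported, and this case, for $\mu$ on $\operatorname{Aut}(\mathbb{Z},\Sigma)$, is all that the answer to the Question requires.

Section~\ref{sec:soft} reduces Theorem~\ref{thm:fixed} to Theorem~\ref{thm:stiff} by compactness. After the preliminaries of Section~\ref{sec:entropy}, Section~\ref{sec:idea} shows the idea on one and two steps of the walk, and Section~\ref{sec:budget} proves the inequality behind Theorem~\ref{thm:stiff}. Theorems~\ref{thm:main} and~\ref{thm:fixed} and a version for equilibrium states follow in Section~\ref{sec:convex}. The last three sections are not needed for the Question. They identify the characteristic measures with the stationary measures of a single random walk (Theorem~\ref{thm:charstat}), treat invariant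 sets of measures that are not convex (Theorem~\ref{thm:nonconvex}), and give a criterion for $\mathbb{Z}^d$-shifts (Proposition~\ref{prop:zd}).

\section{Reduction to stationary measures}\label{sec:soft}

For a compact metrizable space $X$, let $\mathcal{P}(X)$ be the set of Borel probability measures on $X$ with the weak* topology; it is convex, compact and metrizable. A homeomorphism $g$ of $X$ induces a continuous affine map $g_*$ of $\mathcal{P}(X)$. Finding a measure fixed by several maps $g_*$ at once is the difficulty of the problem. Finding a measure fixed by their average is a problem about a single map, and it is always solvable.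

\begin{lemma}\label{lem:soft}
Let a group $G$ act by homeomorphisms on a compact metrizable space $X$, and let $K\subset\mathcal{P}(X)$ be non-empty, closed, convex and $G$-invariant. Suppose that for every finite non-empty $S\subset G$, every $\lambda\in K$ that is stationary for the uniform measure on $S$ satisfies $s_*\lambda=\lambda$ for all $s\in S$. Then $K$ contains a $G$-invariant measure.
\end{lemma}

\begin{proof}
For $s\in G$ the set $K^s=\{\nu\in K:s_*\nu=\nu\}$ is closed in the compact set $K$. By the finite intersection property it suffices to show $\bigcap_{s\in S}K^s\ne\emptyset$ for every finite non-empty $S\subset G$. The map $P\nu=|S|^{-1}\sum_{s\in S}s_*\nu$ is continuous and affine, and it maps $K$ to $K$ because $K$ is convex and $G$-invariant. Take $\nu\in K$ and put $\nu_N=N^{-1}\sum_{i<N}P^i\nu\in K$. Then $P\nu_N-\nu_N=N^{-1}(P^N\nu-\nu)$, so $|\int f\,dP\nu_N-\int f\,d\nu_N|\le 2\|f\|_\infty/N$ for $f\in C(X)$. Any limit point $\lambda\in K$ of $(\nu_N)$ satisfies $P\lambda=\lambda$, and by hypothesis $\lambda\in\bigcap_{s\in S}K^s$.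
\end{proof}

The hypothesis of the lemma is a real restriction. By Example~\ref{ex:cantor} it fails for $G=\operatorname{Homeo}(C)$ and $K=\mathcal{P}(C)$: some finite set of homeomorphisms of the Cantor set has a stationary measure that is not invariant.

\section{Information, radius and entropy}\label{sec:entropy}

\subsection{Information}

For probability vectors $p,q$ on a finite set, the \emph{Shannon entropy} and the \emph{relative entropy} are
\[
H(p)=-\sum_{a:\,p(a)>0}p(a)\log p(a),\qquad D(p\,\|\,q)=\sum_{a:\,p(a)>0}p(a)\log\frac{p(a)}{q(a)} .
\]
By Jensen's inequality $D(p\,\|\,q)\ge0$, with equality only if $p=q$, and $H(p)$ is at most the logarithm of the number of $a$ with $p(a)>0$. Below, $X,X'$ are random variables with finitely many values and $Y,Z$ are random variables with countably many values. We write $H(X)$ for the entropy of the law of $X$, and $H(X\mid Y)=\sum_y\mathbb{P}(Y=y)\,H(X\mid Y=y)$ for the average entropy of the conditional laws, which is finite. The \emph{mutual information} $I(X;Y)=H(X)-H(X\mid Y)$ measures how much knowing $Y$ reduces the uncertainty about $X$. We use four facts.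
\begin{enumerate}
\item[(I1)] \emph{Mixtures.} If $p=\sum_i t_ip_i$ with countably many weights $t_i>0$ of sum $1$, then
\[
H(p)-\sum_i t_iH(p_i)=\sum_i t_i\,D(p_i\,\|\,p),
\]
since both sides equal $\sum_i t_i\sum_a p_i(a)\log p_i(a)-\sum_a p(a)\log p(a)$. Thus $H$ is concave, and $I(X;Y)=\sum_y\mathbb{P}(Y=y)\,D(p_y\,\|\,p)\ge0$, where $p$ is the law of $X$ and $p_y$ its conditional law given $Y=y$.
\item[(I2)] \emph{Chain rule.} $H(X,X')=H(X')+H(X\mid X')$. Hence $H(X,X')\le H(X)+H(X')$, and if $X'$ is a function of $X$ then $H(X)=H(X')+H(X\mid X')\ge H(X')$.
\item[(I3)] \emph{Conditioning.} $H(X\mid Y)-H(X\mid Y,Z)=\sum_y\mathbb{P}(Y=y)\,I_y(X;Z)\ge0$, where $I_y$ is mutual information under $\mathbb{P}(\,\cdot\mid Y=y)$. This is the definition of $I$, averaged over $y$.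
\item[(I4)] \emph{Data processing.} If $X'$ is a function of $X$, then $I(X';Y)\le I(X;Y)$. Indeed, (I2) under $\mathbb{P}(\,\cdot\mid Y=y)$ gives $H(X\mid Y)=H(X'\mid Y)+H(X\mid X',Y)$, so $I(X;Y)-I(X';Y)=H(X\mid X')-H(X\mid X',Y)\ge0$ by (I3).
\end{enumerate}

\subsection{Radius}

The rest of this section and Proposition~\ref{prop:budget} hold over every lattice $\mathbb{Z}^d$, which we need only in Section~\ref{sec:zd}; until then the reader may take $d=1$. A $\mathbb{Z}^d$-shift is a non-empty closed set $\Sigma\subset A^{\mathbb{Z}^d}$ invariant under the translations $(\sigma^vx)_u=x_{u+v}$, $v\in\mathbb{Z}^d$. Let $\operatorname{Aut}^{\pm}(\Sigma)$ be the group of homeomorphisms $\varphi$ of $\Sigma$ for which there is a sign $\varepsilon=\pm1$ with $\varphi\sigma^v=\sigma^{\varepsilon v}\varphi$ for all $v$; those that admit $\varepsilon=1$ form $\operatorname{Aut}(\mathbb{Z}^d,\Sigma)$. The \emph{windows} are $W_m=[-m,m]^d\cap\mathbb{Z}^d$, the restriction of $x$ to $W$ is $x_W$, and $r(\varphi)$ is the least $r\ge0$ such that $\varphi(x)_0$ is a function of $x_{W_r}$. For $d=1$ these are the definitions of the introduction.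

\begin{lemma}\label{lem:radius}
Let $\varphi,\psi\in\operatorname{Aut}^{\pm}(\Sigma)$.
\begin{enumerate}
\item[(a)] $r(\varphi)<\infty$.
\item[(b)] For every $m\ge0$, $\varphi(x)_{W_m}$ is a function of $x_{W_{m+r(\varphi)}}$.
\item[(c)] $r(\varphi\psi)\le r(\varphi)+r(\psi)$.
\item[(d)] $\operatorname{Aut}^{\pm}(\Sigma)$ is countable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $x\mapsto\varphi(x)_0$ from the compact space $\Sigma$ to the finite set $A$ is uniformly continuous for the metric $2^{-\min\{m:\,x_{W_m}\ne y_{W_m}\}}$, so it takes the same value at any two points that agree on $W_r$, for some $r$.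

(b) Let $r=r(\varphi)$. From $\sigma^v\varphi=\varphi\sigma^{\varepsilon v}$ we get $\varphi(x)_v=\varphi(\sigma^{\varepsilon v}x)_0$, which is a function of the restriction of $x$ to $\varepsilon v+W_r$. Since $W_m$ is symmetric, $\varepsilon v+W_r\subset W_{m+r}$ for $v\in W_m$.

(c) $\varphi(\psi x)_0$ is a function of $(\psi x)_{W_{r(\varphi)}}$, which by (b) is a function of $x_{W_{r(\varphi)+r(\psi)}}$.

(d) By the formula in (b), $\varphi$ is determined by $\varepsilon$, by $r$ and by the local rule $x_{W_r}\mapsto\varphi(x)_0$, and for each $r$ there are finitely many local rules.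
\end{proof}

\subsection{Entropy and excess entropy}

Let $\mathcal{M}(\Sigma)\subset\mathcal{P}(\Sigma)$ be the set of measures invariant under all $\sigma^v$. It is closed and convex, and it is non-empty, since it contains every limit point of $|W_m|^{-1}\sum_{v\in W_m}\delta_{\sigma^vx}$ for $x\in\Sigma$ (the Krylov--Bogolyubov argument). For $\nu\in\mathcal{P}(\Sigma)$ and finite $W\subset\mathbb{Z}^d$, let $\nu|_W$ be the law of $x_W$ when $x\sim\nu$, and let $H_\nu(W)=H(\nu|_W)$. Then $H_\nu(W)\le\log N_\Sigma(W)$.

Let $F$ be one of the set functions $H_\nu$, with $\nu\in\mathcal{M}(\Sigma)$, or $\log N_\Sigma$. It is translation-invariant, monotone under inclusion and subadditive under unions; for $H_\nu$ this is the invariance of $\nu$ and (I2). The cube $Q_L=\{1,\dots,L\}^d$ is covered by $\lceil L/\ell\rceil^d$ translates of $Q_\ell$, so $\limsup_L F(Q_L)/L^d\le F(Q_\ell)/\ell^d$ for every $\ell$. Hence $F(Q_L)/L^d$ converges to its infimum. This number is the \emph{entropy} $h(\nu)$ for $F=H_\nu$, and $h(\Sigma)$ for $F=\log N_\Sigma$. As $W_m$ is a translate of $Q_{2m+1}$,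
\begin{equation}\label{eq:inf}
h(\nu)=\lim_m\frac{H_\nu(W_m)}{|W_m|}=\inf_m\frac{H_\nu(W_m)}{|W_m|},
\end{equation}
and the same holds for $h(\Sigma)$ and $\log N_\Sigma$. The numbers $h(\nu)$ and $h(\Sigma)$ are the measure-theoretic entropy of $\nu$ and the topological entropy of $\Sigma$ under the shift action. The \emph{variational principle} states that $\sup_{\nu\in\mathcal{M}(\Sigma)}h(\nu)=h(\Sigma)$; see \cite[Theorem 8.6]{Walters} for $d=1$. For $\mathbb{Z}^d$-actions we use it in the form given by Misiurewicz.

The quantity that controls the proof is the \emph{excess entropy}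
\[
e_\nu(m)=H_\nu(W_m)-|W_m|\,h(\nu).
\]
By \eqref{eq:inf},
\begin{equation}\label{eq:excess}
e_\nu(m)\ge0\quad\text{for all }m,\qquad e_\nu(m)=o(m^d)\quad\text{as }m\to\infty .
\end{equation}

\begin{lemma}\label{lem:hinv}
For $\varphi\in\operatorname{Aut}^{\pm}(\Sigma)$, the map $\varphi_*$ sends $\mathcal{M}(\Sigma)$ to itself, and $h(\varphi_*\nu)=h(\nu)$ for all $\nu\in\mathcal{M}(\Sigma)$.
\end{lemma}

\begin{proof}
We have $\sigma^v_*\varphi_*\nu=\varphi_*\sigma^{\varepsilon v}_*\nu=\varphi_*\nu$. By Lemma~\ref{lem:radius}(b) and (I2), $H_{\varphi_*\nu}(W_m)\le H_\nu(W_{m+r(\varphi)})$. Divide by $|W_m|$ and let $m\to\infty$; since $|W_{m+r(\varphi)}|/|W_m|\to1$, this gives $h(\varphi_*\nu)\le h(\nu)$. The same inequality for $\varphi^{-1}$ and $\varphi_*\nu$ is the reverse one.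
\end{proof}

For $f\in C(\Sigma)$, an \emph{equilibrium state} of $f$ is a maximizer of $\nu\mapsto h(\nu)+\int f\,d\nu$ on $\mathcal{M}(\Sigma)$. Let $K_f$ be the set of them.

\begin{lemma}\label{lem:Kf}
For every $f\in C(\Sigma)$ the set $K_f$ is non-empty, closed and convex. The set $K_0$ is the set of measures of maximal entropy, and it is $\operatorname{Aut}^{\pm}(\Sigma)$-invariant.
\end{lemma}

\begin{proof}
The map $\nu\mapsto\nu|_{W_m}$ is affine, and it is continuous because the sets $\{x:x_{W_m}=w\}$ are clopen. So $\nu\mapsto H_\nu(W_m)$ is continuous and, by (I1), concave. By \eqref{eq:inf}, $h(\nu)+\int f\,d\nu$ is an infimum of continuous concave functions of $\nu$, hence upper semicontinuous and concave. Such a function attains its maximum on the compact convex set $\mathcal{M}(\Sigma)$, and the set where it is at least its maximum is closed and convex. For $f=0$ the maximum is $h(\Sigma)$ by the variational principle, and $K_0$ is invariant by Lemma~\ref{lem:hinv}.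
\end{proof}

\section{One step and two steps}\label{sec:idea}

In this section $d=1$, the measure $\mu$ has finite support $S$, and $\lambda$ is $\mu$-stationary.

\subsection*{A finite set}
Suppose first that $S$ consists of permutations of a finite set and $\lambda$ is a probability vector on it. Apply (I1) to the mixture $\lambda=\sum_s\mu(s)s_*\lambda$:
\[
H(\lambda)-\sum_{s\in S}\mu(s)H(s_*\lambda)=\sum_{s\in S}\mu(s)\,D(s_*\lambda\,\|\,\lambda).
\]
A permutation only relabels the points, so $H(s_*\lambda)=H(\lambda)$ and the left side vanishes. Hence every term on the right vanishes, and $s_*\lambda=\lambda$. This proves stiffness for finite shifts. It uses two properties of $H$: invariance under bijections and strict concavity.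

\subsection*{One step}
On an infinite shift no single functional of this kind has both properties. The entropy $h$ is invariant under automorphisms, but it is affine \cite[Theorem 8.1]{Walters}, so it cannot tell a proper mixture from a trivial one. The window entropy $H_\nu(W_c)$ is strictly concave in $\nu|_{W_c}$, but it is not invariant. We can still combine the two. For $c\ge0$ put
\begin{equation}\label{eq:Delta}
\Delta_c=\sum_g\mu(g)\,D\big((g_*\lambda)|_{W_c}\,\big\|\,\lambda|_{W_c}\big).
\end{equation}
If $g\sim\mu$ and $y\sim\lambda$ are independent, then $\Delta_c=I((gy)_{W_c};g)$ by (I1): it is the information about the step $g$ that can be read in the window $W_c$. The goal is $\Delta_c=0$ for all $c$. For $\lambda\in\mathcal{M}(\Sigma)$, (I1), \eqref{eq:inf} and Lemma~\ref{lem:hinv} give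
\[
\Delta_c=H_\lambda(W_c)-\sum_{s\in S}\mu(s)H_{s_*\lambda}(W_c)\le H_\lambda(W_c)-|W_c|\,h(\lambda)=e_\lambda(c).
\]
If the coordinates are independent under $\lambda$, then $e_\lambda\equiv0$ and we are done. In general the excess does not tend to zero. If $\lambda$ is the law of a stationary Markov chain, the chain rule gives $H_\lambda(W_m)=H(x_0)+2m\,H(x_1\mid x_0)$, so $h(\lambda)=H(x_1\mid x_0)$ and
\[
e_\lambda(m)=H(x_0)-H(x_1\mid x_0)=I(x_1;x_0)=:\beta\qquad\text{for all }m .
\]
For the uniform measure on the two points $\cdots0101\cdots$ and $\cdots1010\cdots$, for instance, $\beta=\log2$. One step of the walk gives only $\Delta_c\le\beta$.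

\subsection*{Two steps}
Let $r=\max_{s\in S}r(s^{-1})$ and $W=W_{c+r}$. Let $g_1,g_2\sim\mu$ and $y\sim\lambda$ be independent and put $x=g_1g_2y$. By stationarity $g_2y\sim\lambda$ and then $x\sim\lambda$. Reveal $g_1$, then $g_2$, and watch the entropy of $x_W$ drop. It starts at $H(x_W)=H_\lambda(W)$ and ends at $H(x_W\mid g_1,g_2)\ge|W|h(\lambda)$, so the total drop is at most $e_\lambda(c+r)$. The first drop is $I(x_W;g_1)\ge I(x_{W_c};g_1)=\Delta_c$. For the second, fix $g_1=s$. We can now undo the first step: $g_2y=s^{-1}x$, and $(g_2y)_{W_c}$ is a function of $x_W$ because $r(s^{-1})\le r$. As $(g_2,y)$ is independent of $g_1$, the second drop is at least $I((g_2y)_{W_c};g_2)=\Delta_c$. Therefore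
\[
2\Delta_c\le e_\lambda(c+r).
\]
For the Markov measure the bound has improved from $\beta$ to $\beta/2$, and $n$ steps will give $\beta/n$. In general, each further step costs $r$ in the size of the window and gains $\Delta_c$. The gain is linear in the number of steps, while by \eqref{eq:excess} the excess entropy of the window is sublinear. The window itself has entropy of linear order when $h(\lambda)>0$, but the part $|W|h(\lambda)$ of it remains after all steps have been revealed and is not available to record them.

\section{The information budget and stiffness}\label{sec:budget}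

We carry out the count for $n$ steps. When the radii are unbounded, the first $k$ steps can be undone inside a given window only if the sum of the radii of their inverses is small enough, so this sum enters the statement.

\begin{proposition}\label{prop:budget}
Let $\Sigma$ be a $\mathbb{Z}^d$-shift, $\mu$ a probability measure on $\operatorname{Aut}^{\pm}(\Sigma)$, and $\lambda\in\mathcal{M}(\Sigma)$ a $\mu$-stationary measure. Define $\Delta_c$ by \eqref{eq:Delta}. Let $g_1,g_2,\dots$ be independent with law $\mu$, and let $R_k=\sum_{i=1}^k r(g_i^{-1})$, $R_0=0$. Then for all integers $c,N\ge0$ and $n\ge1$,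
\begin{equation}\label{eq:budget}
\Delta_c\sum_{k=0}^{n-1}\mathbb{P}(R_k\le N)\;\le\;e_\lambda(c+N).
\end{equation}
In particular, if $r(g^{-1})\le r$ for all $g\in\operatorname{supp}\mu$, then $n\Delta_c\le e_\lambda(m)$ whenever $m\ge c+r(n-1)$.
\end{proposition}

\begin{proof}
Let $y\sim\lambda$ be independent of $(g_1,\dots,g_n)$ and put
\[
y_k=g_{k+1}g_{k+2}\cdots g_n\,y\quad(0\le k\le n),\qquad x=y_0 ,
\]
so that $y_n=y$. The step $g_1$ is applied last and will be revealed first; this order is what allows the revealed steps to be undone. We record three properties, for $0\le k<n$.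
\begin{enumerate}
\item[(i)] The pair $(g_{k+1},y_k)$ is a function of $(g_{k+1},\dots,g_n,y)$, so it is independent of $(g_1,\dots,g_k)$.
\item[(ii)] $y_k\sim\lambda$ and $I((y_k)_{W_c};g_{k+1})=\Delta_c$. We argue by downward induction, starting from $y_n\sim\lambda$. Since $y_k=g_{k+1}y_{k+1}$ and $y_{k+1}\sim\lambda$ is independent of $g_{k+1}$, the conditional law of $y_k$ given $g_{k+1}=g$ is $g_*\lambda$. Its law is then $\sum_g\mu(g)g_*\lambda=\lambda$, and (I1) gives the formula for the information.
\item[(iii)] $y_k=g_k^{-1}\cdots g_1^{-1}x$, and $r(g_k^{-1}\cdots g_1^{-1})\le R_k$ by Lemma~\ref{lem:radius}(c).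
\end{enumerate}
Let $W=W_{c+N}$ and $a_k=H(x_W\mid g_1,\dots,g_k)$ for $0\le k\le n$. These numbers are finite, because $x_W$ takes finitely many values.

\emph{The total drop.} By (ii), $a_0=H_\lambda(W)$. Given $(g_1,\dots,g_n)=(s_1,\dots,s_n)$, the point $x=s_1\cdots s_n y$ has law $(s_1\cdots s_n)_*\lambda$. By Lemma~\ref{lem:hinv} this measure lies in $\mathcal{M}(\Sigma)$ and has entropy $h(\lambda)$, so by \eqref{eq:inf}
\[
a_n=\sum_{s_1,\dots,s_n}\mu(s_1)\cdots\mu(s_n)\,H_{(s_1\cdots s_n)_*\lambda}(W)\ge|W|\,h(\lambda).
\]
Hence $a_0-a_n\le e_\lambda(c+N)$.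

\emph{A single drop.} Fix $0\le k<n$. By (I3),
\[
a_k-a_{k+1}=\sum_{\mathbf{s}}\mathbb{P}(E_{\mathbf{s}})\,I_{\mathbf{s}}(x_W;g_{k+1}),
\]
where $\mathbf{s}=(s_1,\dots,s_k)$ runs over $(\operatorname{supp}\mu)^k$, $E_{\mathbf{s}}$ is the event $(g_1,\dots,g_k)=\mathbf{s}$, and $I_{\mathbf{s}}$ is mutual information conditioned on $E_{\mathbf{s}}$. On $E_{\mathbf{s}}$ the variable $R_k$ is constant. Suppose that $R_k\le N$ on $E_{\mathbf{s}}$. By (iii) and Lemma~\ref{lem:radius}(b), on this event $(y_k)_{W_c}$ is a function of $x_{W_{c+N}}=x_W$, the function depending only on $\mathbf{s}$. By (I4), (i) and (ii),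
\[
I_{\mathbf{s}}(x_W;g_{k+1})\ge I_{\mathbf{s}}\big((y_k)_{W_c};g_{k+1}\big)=I\big((y_k)_{W_c};g_{k+1}\big)=\Delta_c .
\]
For the other $\mathbf{s}$ the information is non-negative. So $a_k-a_{k+1}\ge\mathbb{P}(R_k\le N)\,\Delta_c$.

Summing over $0\le k<n$ gives \eqref{eq:budget}. For the last claim take $N=m-c$; then $R_k\le rk\le N$ almost surely for $k\le n-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stiff}]
Here $d=1$. Fix $c\ge0$, let $n\ge1$ and $N=\lceil(\rho+1)n\rceil$. For $k<n$, Markov's inequality gives
\[
\mathbb{P}(R_k>N)\le\frac{\mathbb{E}R_k}{N}=\frac{k\rho}{N}\le\frac{\rho}{\rho+1},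
\]
so $\mathbb{P}(R_k\le N)\ge1/(\rho+1)$, and \eqref{eq:budget} yields
\[
\frac{n\,\Delta_c}{\rho+1}\le e_\lambda(c+N).
\]
As $n\to\infty$ we have $c+N\to\infty$ and $c+N=O(n)$, so the right side is $o(n)$ by \eqref{eq:excess}. Hence $\Delta_c=0$. All terms of \eqref{eq:Delta} are non-negative, so $(g_*\lambda)|_{W_c}=\lambda|_{W_c}$ for every $g\in\operatorname{supp}\mu$. This holds for all $c$. The cylinder sets $\{x:x_{W_c}=w\}$, with the empty set, are closed under intersection and generate the Borel $\sigma$-algebra, so $g_*\lambda=\lambda$.
\end{proof}

\begin{remark}[Where the hypotheses are used]\label{rem:hyp}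
The finite alphabet gives the finiteness of $H(x_W)$ and of the radii; Example~\ref{ex:cantor} shows that the symbolic setting cannot be dropped. The shift-invariance of $\lambda$ gives the lower bound on $a_n$ and both parts of \eqref{eq:excess}. The moment condition keeps the window of size $O(n)$. The condition $d=1$ is used only at the end, to turn $o(m^d)$ into $o(n)$. Invertibility is used in (iii) and in the inequality $h(\varphi_*\nu)\ge h(\nu)$, and the next example shows that it is needed.
\end{remark}

\begin{example}\label{ex:endo}
Let $\Sigma=\{0^\infty,1^\infty\}$ consist of the two constant sequences, and let $\kappa_0,\kappa_1$ be the constant maps with values $0^\infty$ and $1^\infty$. They commute with $\sigma$. The only $\kappa_j$-invariant probability measure is $\delta_{j^\infty}$, so the two maps have no common invariant probability measure: automorphisms cannot be replaced by endomorphisms. The uniform measure $\lambda$ on $\Sigma$ is stationary for the uniform measure on $\{\kappa_0,\kappa_1\}$, with $\Delta_c=\log2=e_\lambda(m)$ for all $c$ and $m$. The point $x=g_1\cdots g_ny$ depends on $g_1$ alone,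 so $a_0=\log2$ and $a_1=\dots=a_n=0$. The step $g_1$ erases all trace of the others, and only the first drop occurs.
\end{example}

\section{Invariant measures in convex sets}\label{sec:convex}

In this section and the next two, $d=1$.

\begin{proof}[Proof of Theorem~\ref{thm:fixed}]
The uniform measure on a finite non-empty set $S\subset G$ has $\rho<\infty$. By Theorem~\ref{thm:stiff}, every measure in $K\subset\mathcal{M}(\Sigma)$ that is stationary for it is invariant under $S$. Lemma~\ref{lem:soft} applies with $X=\Sigma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]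
Theorem~\ref{thm:fixed} with $G=\operatorname{Aut}(\mathbb{Z},\Sigma)$ and $K=\mathcal{M}(\Sigma)$ gives a characteristic measure. For the second statement take $G=\operatorname{Aut}^{\pm}(\Sigma)$ and $K=K_0$, which is allowed by Lemma~\ref{lem:Kf}.
\end{proof}

The measures of maximal entropy are the equilibrium states of $f=0$. The same argument works for any potential whose averages do not see the group.

\begin{corollary}\label{cor:eq}
Let $f\in C(\Sigma)$ and $G\le\operatorname{Aut}^{\pm}(\Sigma)$ satisfy $\int f\circ\varphi\,d\nu=\int f\,d\nu$ for all $\varphi\in G$ and $\nu\in\mathcal{M}(\Sigma)$. Then $f$ has a $G$-invariant equilibrium state.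
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:Kf}, $K_f$ is non-empty, closed and convex. For $\varphi\in G$ and $\nu\in\mathcal{M}(\Sigma)$, Lemma~\ref{lem:hinv} and the hypothesis give $h(\varphi_*\nu)+\int f\,d\varphi_*\nu=h(\nu)+\int f\circ\varphi\,d\nu=h(\nu)+\int f\,d\nu$, so $K_f$ is $G$-invariant. Apply Theorem~\ref{thm:fixed}.
\end{proof}

\section{Characteristic measures as stationary measures}\label{sec:charstat}

Being characteristic is one equation for each automorphism. These equations can be replaced by a single one. There is a probability measure $\mu$ on $\operatorname{Aut}(\mathbb{Z},\Sigma)$ with full support and $\sum_g\mu(g)r(g^{-1})<\infty$: enumerate the countable group as $\varphi_1,\varphi_2,\dots$ and let $\mu(\varphi_j)$ be proportional to $2^{-j}/(1+r(\varphi_j^{-1}))$.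

\begin{theorem}\label{thm:charstat}
Let $\mu$ be a probability measure on $\operatorname{Aut}(\mathbb{Z},\Sigma)$ with full support and $\sum_g\mu(g)r(g^{-1})<\infty$. A Borel probability measure $\lambda$ on $\Sigma$, not assumed shift-invariant, is characteristic if and only if it is $\mu$-stationary.
\end{theorem}

\begin{proof}
If $g_*\lambda=\lambda$ for all $g$, then $\sum_g\mu(g)g_*\lambda=\lambda$. For the converse, Theorem~\ref{thm:stiff} applies as soon as we know that every $\mu$-stationary measure is $\sigma$-invariant. We obtain this from the fact that $\sigma$ is a central element of the group with $p:=\mu(\sigma)>0$.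

Let $Q\subset\mathcal{P}(\Sigma)$ be the set of $\mu$-stationary measures, assumed non-empty. It consists of the $\nu$ with $\int f\,d\nu=\int\sum_g\mu(g)\,f\circ g\,d\nu$ for all $f\in C(\Sigma)$. The series converges uniformly to a continuous function, so $Q$ is closed and convex. Let $\lambda$ be an extreme point of $Q$. If $p=1$, stationarity reads $\lambda=\sigma_*\lambda$. Let $p<1$. Since $\sigma$ commutes with every $g$, we have $\sum_g\mu(g)g_*\sigma_*\lambda=\sigma_*\sum_g\mu(g)g_*\lambda=\sigma_*\lambda$, so $\sigma_*\lambda\in Q$. Put
\[
\lambda'=\frac{1}{1-p}\sum_{g\ne\sigma}\mu(g)\,g_*\lambda=\frac{\lambda-p\,\sigma_*\lambda}{1-p}.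
\]
The first expression shows that $\lambda'$ is a probability measure. The second shows that it satisfies the stationarity equation, which is linear and holds for $\lambda$ and $\sigma_*\lambda$. Thus $\lambda=p\,\sigma_*\lambda+(1-p)\lambda'$ with $\sigma_*\lambda,\lambda'\in Q$ and $0<p<1$, and extremality gives $\sigma_*\lambda=\lambda$.

By the Krein--Milman theorem the compact convex set $Q$ is the closed convex hull of its extreme points. These lie in the closed convex set $\mathcal{M}(\Sigma)$, so $Q\subset\mathcal{M}(\Sigma)$. By Theorem~\ref{thm:stiff} every element of $Q$ is invariant under $\operatorname{supp}\mu=\operatorname{Aut}(\mathbb{Z},\Sigma)$.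
\end{proof}

\section{The action on the space of invariant measures}\label{sec:nonconvex}

Convexity is needed in Theorem~\ref{thm:fixed}: on $\Sigma=\{0^\infty,1^\infty\}$ the automorphism that exchanges the two points has no fixed point in $\{\delta_{0^\infty},\delta_{1^\infty}\}$. What survives is an invariant probability measure \emph{on} the set of measures. For $g\in\operatorname{Aut}^{\pm}(\Sigma)$ let $\hat g$ be the homeomorphism $\nu\mapsto g_*\nu$ of the compact metrizable space $\mathcal{M}(\Sigma)$. Invariance and stationarity of a measure $m\in\mathcal{P}(\mathcal{M}(\Sigma))$ refer to the action $g\mapsto\hat g$.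

\begin{theorem}\label{thm:nonconvex}
Let $G\le\operatorname{Aut}^{\pm}(\Sigma)$.
\begin{enumerate}
\item[(a)] If $\mu$ is a finitely supported probability measure on $G$, then every $\mu$-stationary Borel probability measure $m$ on $\mathcal{M}(\Sigma)$ is invariant under $\operatorname{supp}\mu$.
\item[(b)] Every non-empty, closed, $G$-invariant set $Q\subset\mathcal{M}(\Sigma)$, not necessarily convex, carries a $G$-invariant Borel probability measure.
\end{enumerate}
\end{theorem}

The space $\mathcal{M}(\Sigma)$ is not presented as a shift, so Theorem~\ref{thm:stiff} does not apply to $m$ directly. It applies to the average $\int\nu\,dm(\nu)$, which is a measure on $\Sigma$, but this is only the first moment of $m$ and does not determine it. The $k$-th moment is a measure on $\Sigma^k$, which is again a shift, and all moments together determine $m$.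

\begin{proof}
(a) Fix $k\ge1$. Identify $(x^1,\dots,x^k)\in\Sigma^k$ with the sequence $i\mapsto(x^1_i,\dots,x^k_i)$. Then $\Sigma^k\subset(A^k)^{\mathbb{Z}}$ is a shift whose translation is $\sigma^{\times k}=\sigma\times\dots\times\sigma$. For $g\in G$ with $g\sigma g^{-1}=\sigma^{\varepsilon}$, the diagonal map $g^{\times k}$ conjugates $\sigma^{\times k}$ to $(\sigma^{\times k})^{\varepsilon}$, so $g^{\times k}\in\operatorname{Aut}^{\pm}(\Sigma^k)$.

For $F\in C(\Sigma^k)$ the function $\nu\mapsto\int F\,d\nu^{\otimes k}$ is continuous on $\mathcal{M}(\Sigma)$. For $F(x^1,\dots,x^k)=\prod_i f_i(x^i)$ with $f_i\in C(\Sigma)$ it is the function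
\begin{equation}\label{eq:moment}
\nu\mapsto\prod_{i=1}^k\int f_i\,d\nu ,
\end{equation}
and such $F$ span a uniformly dense subspace of $C(\Sigma^k)$ by the Stone--Weierstrass theorem. So for $m'\in\mathcal{P}(\mathcal{M}(\Sigma))$ the Riesz representation theorem gives a measure $\Lambda_k(m')\in\mathcal{P}(\Sigma^k)$ with
\[
\int F\,d\Lambda_k(m')=\int\Big(\int F\,d\nu^{\otimes k}\Big)\,dm'(\nu).
\]
The map $\Lambda_k$ is affine. Each $\nu^{\otimes k}$ is $\sigma^{\times k}$-invariant, so $\Lambda_k(m')\in\mathcal{M}(\Sigma^k)$. From $(g^{\times k})_*\nu^{\otimes k}=(g_*\nu)^{\otimes k}$ we get $(g^{\times k})_*\Lambda_k(m')=\Lambda_k(\hat g_*m')$. For the stationary measure $m$ this gives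
\[
\sum_g\mu(g)\,(g^{\times k})_*\Lambda_k(m)=\Lambda_k\Big(\sum_g\mu(g)\,\hat g_*m\Big)=\Lambda_k(m).
\]
Theorem~\ref{thm:stiff}, applied on $\Sigma^k$ to the finitely supported image of $\mu$ under $g\mapsto g^{\times k}$, shows that $\Lambda_k(\hat g_*m)=(g^{\times k})_*\Lambda_k(m)=\Lambda_k(m)$ for $g\in\operatorname{supp}\mu$.

Thus $\hat g_*m$ and $m$ give the same integral to every function \eqref{eq:moment}, for every $k$. A product of two such functions is again one, the choice $f_i=1$ gives the constant $1$, and the functions with $k=1$ separate the points of $\mathcal{M}(\Sigma)$. By Stone--Weierstrass their span is dense in $C(\mathcal{M}(\Sigma))$, so $\hat g_*m=m$.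

(b) Apply Lemma~\ref{lem:soft} with $X=Q$ and $K=\mathcal{P}(Q)$. Its hypothesis holds by (a), since a stationary measure on $Q$ is a stationary measure on $\mathcal{M}(\Sigma)$.
\end{proof}

\section{Shifts over $\mathbb{Z}^d$}\label{sec:zd}

Let $\Sigma\subset A^{\mathbb{Z}^d}$ be a $\mathbb{Z}^d$-shift. A measure is characteristic if it is invariant under $\operatorname{Aut}(\mathbb{Z}^d,\Sigma)$. Proposition~\ref{prop:budget} still holds, but for $d\ge2$ the bound $e_\lambda(m)=o(m^d)$ no longer beats the gain, which is linear in $m$. For a measure of maximal entropy the excess can be bounded by a pattern count, and this gives a criterion in terms of $\Sigma$ alone.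

\begin{proposition}\label{prop:zd}
Let $\Sigma\subset A^{\mathbb{Z}^d}$ be a $\mathbb{Z}^d$-shift with
\[
\liminf_{m\to\infty}\frac1m\Big(\log N_\Sigma(W_m)-|W_m|\,h(\Sigma)\Big)=0 .
\]
Then $\Sigma$ has a characteristic measure, which can be chosen of maximal entropy.
\end{proposition}

\begin{proof}
Put $b_m=\log N_\Sigma(W_m)-|W_m|h(\Sigma)$. We apply Lemma~\ref{lem:soft} with $G=\operatorname{Aut}(\mathbb{Z}^d,\Sigma)$ and $K=K_0$, which is non-empty, closed, convex and $G$-invariant by Lemma~\ref{lem:Kf}. Let $S\subset G$ be finite and non-empty and let $\lambda\in K_0$ be stationary for the uniform measure on $S$. Since $h(\lambda)=h(\Sigma)$ and $H_\lambda(W_m)\le\log N_\Sigma(W_m)$, we have $e_\lambda(m)\le b_m$. Let $r=\max(1,\max_{s\in S}r(s^{-1}))$, fix $c\ge0$, and for $m\ge2(c+r)$ let $n=\lfloor(m-c)/r\rfloor$. Then $c+rn\le m$ and $n\ge(m-c-r)/r\ge m/(2r)$. Proposition~\ref{prop:budget} gives $\Delta_c\le b_m/n\le2r\,b_m/m$, and along a subsequence the right side tends to $0$. So $\Delta_c=0$ for every $c$. Each term of \eqref{eq:Delta} vanishes, so $s_*\lambda$ and $\lambda$ agree on all cylinder sets, and $s_*\lambda=\lambda$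 for $s\in S$.
\end{proof}

For $d=1$ the hypothesis always holds, since $b_m=o(|W_m|)=o(m)$ by the analogue of \eqref{eq:inf} for $\log N_\Sigma$. It holds for the full shift $A^{\mathbb{Z}^d}$, where $b_m=0$. For $d\ge2$ it can fail, and it is not necessary. Let $|A|\ge2$ and let $\Sigma\subset A^{\mathbb{Z}^2}$ consist of the configurations that are constant on every vertical line. Then $\log N_\Sigma(W_m)=(2m+1)\log|A|$ and $h(\Sigma)=0$, so $b_m/m\to2\log|A|$. Yet the automorphisms permute the finitely many points fixed by all translations, and the uniform measure on these points is characteristic.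

\begin{thebibliography}{9}

\bibitem{FT}
Joshua Frisch and Omer Tamuz, \emph{Characteristic measures of symbolic dynamical systems}, arXiv:1908.02930 (2019).

\bibitem{Walters}
Walters, \emph{An Introduction to Ergodic Theory}.

\end{thebibliography}
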